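# Determinacy of Wadge games with piecewise continuous moves implies Wadge determinacy

We work in $\mathsf{ZF}$. Choice is used only where announced. $\mathcal N=\omega^\omega$ is the Baire space, $[s]=\{x\in\mathcal N: s\subseteq x\}$ for $s\in\omega^{<\omega}$, $\neg A=\mathcal N\setminus A$, and $0^\infty,1^\infty$ are the constant sequences with value $0$ and $1$.

## 1. The Wadge game, in which II can only pass

**Definition.** For $A,B\subseteq\mathcal N$, write $A\le_{\mathsf W}B$ if $A=f^{-1}(B)$ for some continuous $f:\mathcal N\to\mathcal N$. $\mathsf{SLO}^{\mathsf W}$ (semi-linear ordering) says: for all $A,B\subseteq\mathcal N$, $A\le_{\mathsf W}B$ or $\neg B\le_{\mathsf W}A$.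

The complement cannot be dropped. For $A=\emptyset$, $B=\mathcal N$ we have $A\not\le_{\mathsf W}B$ and $B\not\le_{\mathsf W} A$, but $\neg B=\emptyset\le_{\mathsf W}\emptyset=A$.

**Definition.** In the Wadge game $G_{\mathsf W}(A,B)$, player I plays $x\in\mathcal N$ one digit at a time. Player II answers each move with a natural number or a pass. She must play natural numbers infinitely often, and so produces $y\in\mathcal N$. II wins iff $(x\in A\iff y\in B)$. The axiom $\mathsf{AD}^{\mathsf W}$ says that $G_{\mathsf W}(A,B)$ is determined for all $A,B\subseteq\mathcal N$.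

Here is the easy case of today's problem: if passing is II's only extra freedom, determinacy gives the ordering at once.

**Proposition 0 (ZF).** $\mathsf{AD}^{\mathsf W}\Rightarrow\mathsf{SLO}^{\mathsf W}$.

*Proof.* Suppose II has a winning strategy in $G_{\mathsf W}(A,B)$, and let $f(x)$ be the sequence she produces against $x$. Each digit of $f(x)$ is played after finitely many digits of $x$, so $f$ is continuous. She wins, so $A=f^{-1}(B)$. Suppose instead that I has a winning strategy. For $z\in\mathcal N$ let II play $z$ without passing, and let $\varphi(z)$ be I's play. Again $\varphi$ is continuous, and I wins, so $\varphi(z)\in A\iff z\notin B$. That is, $\neg B=\varphi^{-1}(A)$. $\square$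

We shall quote a theorem in the opposite direction. $\mathsf{BP}$ says that every subset of $\mathcal N$ has the Baire property (it differs from an open set by a meager set). $\mathsf{DC}_{\mathbb R}$ says: if $R$ is a relation on $\mathcal N$ such that every $x$ has some $x'$ with $x\mathrel Rx'$, then there is a sequence with $x_n\mathrel Rx_{n+1}$ for all $n$.

**Theorem (Andretta; $\mathsf{ZF}+\mathsf{BP}+\mathsf{DC}_{\mathbb R}$).** $\mathsf{SLO}^{\mathsf W}\Rightarrow\mathsf{AD}^{\mathsf W}$.

The reference is A. Andretta, *More on Wadge determinacy*, Ann. Pure Appl. Logic 144 (2006) 2–32. Its main theorem says that under $\mathsf{BP}+\mathsf{DC}_{\mathbb R}$, $\mathsf{SLO}^{\mathsf W}$ implies the determinacy of all Wadge and all Lipschitz games. We use it as a black box.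

So under these assumptions, determinacy of a family of games implies $\mathsf{AD}^{\mathsf W}$ as soon as it gives *continuous* reductions. What changes if the rules let II do more than pass?

## 2. Games in which II may change her mind

**Recalled facts.** $\boldsymbol\Sigma^0_1$ sets are the open sets. For $1<\theta<\omega_1$, a $\boldsymbol\Sigma^0_\theta$ set is a union $\bigcup_kA_k$ where each $A_k$ is $\boldsymbol\Pi^0_\zeta$ for some $\zeta<\theta$. $\boldsymbol\Pi^0_\theta$ sets are the complements of $\boldsymbol\Sigma^0_\theta$ sets, and $\boldsymbol\Delta^0_\theta=\boldsymbol\Sigma^0_\theta\cap\boldsymbol\Pi^0_\theta$. These classes are closed under continuous preimages and finite intersections, and $\boldsymbol\Sigma^0_\zeta\cup\boldsymbol\Pi^0_\zeta\subseteq\boldsymbol\Delta^0_\theta$ for $\zeta<\theta$ (for $\zeta=1$, note that an open set is a countable union of clopen sets $[s]$). A set $P\in\boldsymbol\Pi^0_\mu$ is $\boldsymbol\Pi^0_\mu$-complete if every $\boldsymbol\Pi^0_\mu$ set is $\le_{\mathsf W}P$. For example $\{0^\infty\}$ is $\boldsymbol\Pi^0_1$-complete: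 given a closed $C$, map $x$ to the sequence whose $l$-th digit is $0$ if $[x{\restriction}l]\cap C\ne\emptyset$ and $1$ otherwise. This map is continuous, and the preimage of $\{0^\infty\}$ is $C$.

**Definition.** Fix a countable $\xi>1$ and ordinals $\mu_n\ge1$: if $\xi=\mu+1$, all $\mu_n=\mu$; if $\xi$ is a limit, $1\le\mu_0<\mu_1<\dots<\xi$ with supremum $\xi$. For each $n$ fix a $\boldsymbol\Pi^0_{\mu_n}$-complete $P_n\subseteq\mathcal N$. In $G^{\mathsf W}_\xi(A,B)$, player I plays $x\in\mathcal N$ digit by digit. Player II, interleaving her moves through a fixed bijection of $\omega$ with $\omega\times\omega$, builds sequences $y_0,y_1,y_2,\dots$ whose entries are natural numbers or passes. For $y$ with infinitely many non-pass entries, $\hat y\in\mathcal N$ is $y$ with the passes deleted. The play is *legal* for II iff every $y_m$ has infinitely many non-pass entries and $\hat y_{2n}\in P_n$ for some $n$. II loses all plays that are not legal. She wins a legal play iff, for the *least* $n$ with $\hat y_{2n}\in P_n$,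
$$x\in A\iff\hat y_{2n+1}\in B .$$
$\mathsf{AD}^{\mathsf W}_\xi$ says that $G^{\mathsf W}_\xi(A,B)$ is determined for all $A,B\subseteq\mathcal N$.

So II makes countably many proposals $\hat y_1,\hat y_3,\dots$, and the test sequences $\hat y_0,\hat y_2,\dots$ say which one counts.

**Example.** Let $\xi=2$, $P_n=\{0^\infty\}$ for all $n$, $A=\{0^\infty\}$, $B=\neg\{0^\infty\}$. Then $A\not\le_{\mathsf W}B$, as otherwise $\{0^\infty\}$ would be open. By the proof of Proposition 0, II has no winning strategy in $G_{\mathsf W}(A,B)$. But she wins $G^{\mathsf W}_2(A,B)$ as follows. In $y_0$ she plays $0$ until she has seen a nonzero digit of $x$, and $1$ from then on. She plays $y_1=1^\infty$ and $y_m=0^\infty$ for $m\ge2$. If $x=0^\infty$, the least $n$ is $0$ and $\hat y_1=1^\infty\in B$. If $x\neq0^\infty$, the least $n$ is $1$ and $\hat y_3=0^\infty\notin B$.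

It is known that $\mathsf{AD}^{\mathsf W}\Rightarrow\mathsf{AD}^{\mathsf W}_\xi$ for every such $\xi$; call this **the Corollary**. For $\xi=2$ the converse is known under $\mathsf{BP}+\mathsf{DC}_{\mathbb R}$ (Andretta). The question, from L. Motto Ros, *Game representations of classes of piecewise definable functions*, arXiv:1111.7197 (2011), is whether under $\mathsf{BP}+\mathsf{DC}_{\mathbb R}$ the converse holds for a given countable $\xi>1$, in particular for $\xi\ge3$. The answer is yes, for every $\xi$ and every choice of $\langle\mu_n\rangle$ and $\langle P_n\rangle$.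

To state what we prove, we need three notions. A function $f:\mathcal N\to\mathcal N$ is *$\boldsymbol\Sigma^0_\eta$-measurable* if $f^{-1}(U)\in\boldsymbol\Sigma^0_\eta$ for all open $U$. A function $g$ is *Lipschitz* if $y{\restriction}l=y'{\restriction}l$ implies $g(y){\restriction}l=g(y'){\restriction}l$ for all $l$. (For instance, $y\mapsto 7{}^\frown y$ is Lipschitz; deleting the first digit is continuous but not Lipschitz.) For a class $\mathcal F$ of functions $\mathcal N\to\mathcal N$, $A\le_{\mathcal F}B$ means $A=f^{-1}(B)$ for some $f\in\mathcal F$, and $\mathsf{SLO}^{\mathcal F}$ says: for all $A,B\subseteq\mathcal N$, $A\le_{\mathcal F}B$ or $\neg B\le_{\mathcal F}A$.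

$\mathsf{AC}_\omega(\mathbb R)$ is countable choice for nonempty subsets of $\mathcal N$. It follows from $\mathsf{DC}_{\mathbb R}$: given nonempty $X_n$, call $n{}^\frown x$ good if $x\in X_n$. Relate each good $n{}^\frown x$ to all good $(n+1){}^\frown x'$, and each other point to all good $0{}^\frown x'$. A sequence from $\mathsf{DC}_{\mathbb R}$ chooses elements of $X_n$ for all $n$ from some point on, and the finitely many missing choices need no axiom.

**Theorem 1 (Taming; $\mathsf{ZF}+\mathsf{AC}_\omega(\mathbb R)$).** For every $2\le\eta<\omega_1$ there is $J:\mathcal N\to\mathcal N$ such that for every $\boldsymbol\Sigma^0_\eta$-measurable $f:\mathcal N\to\mathcal N$ there is a Lipschitz $g$ with $J\circ g=\mathrm{id}$ and $J\circ f\circ g$ continuous.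

**Theorem 2 ($\mathsf{ZF}+\mathsf{AC}_\omega(\mathbb R)$; no $\mathsf{BP}$).** (a) If $\mathcal F$ is any class of $\boldsymbol\Sigma^0_\eta$-measurable functions for some fixed $\eta<\omega_1$, then $\mathsf{SLO}^{\mathcal F}\Rightarrow\mathsf{SLO}^{\mathsf W}$. (b) $\mathsf{AD}^{\mathsf W}_\xi\Rightarrow\mathsf{SLO}^{\mathsf W}$ for every countable $\xi>1$.

**Theorem 3 ($\mathsf{ZF}+\mathsf{BP}+\mathsf{DC}_{\mathbb R}$).** $\mathsf{AD}^{\mathsf W}_\xi\Rightarrow\mathsf{AD}^{\mathsf W}$ for every countable $\xi>1$. Moreover the following are all equivalent: $\mathsf{AD}^{\mathsf W}$; $\mathsf{SLO}^{\mathsf W}$; $\mathsf{AD}^{\mathsf W}_\xi$ (for any one, equivalently all, countable $\xi>1$); $\mathsf{SLO}^{\mathcal F}$ for any one (equivalently all) $\mathcal F$ that contains all continuous functions and consists of $\boldsymbol\Sigma^0_\eta$-measurable functions for some fixed $\eta<\omega_1$.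

## 3. Why a jump is needed on both sides

Run the proof of Proposition 0 for $G^{\mathsf W}_\xi(A,B)$. I's half survives: II can use proposal $0$ only, I's replies are continuous, and $\neg B\le_{\mathsf W}A$. II's half does not: her strategy yields a function that is pieced together from continuous functions, and it is only $\boldsymbol\Sigma^0_\xi$-measurable (Section 10 has the details). In the example of Section 2 it cannot be replaced by a continuous one.

We are free, however, to play the game on other sets than $A$ and $B$. A sensible first attempt changes $A$ only. Look for $J:\mathcal N\to\mathcal N$ such that every $\boldsymbol\Sigma^0_\eta$-measurable $f$ has a continuous $g$ with $J\circ g=\mathrm{id}$ and $f\circ g$ continuous. If $J^{-1}(A)=f^{-1}(B)$, then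
$$x\in A\iff J(g(x))\in A\iff g(x)\in J^{-1}(A)\iff f(g(x))\in B,$$
so $A\le_{\mathsf W}B$. Good. But the other alternative is now $\neg B=\varphi^{-1}(J^{-1}(A))=(J\circ\varphi)^{-1}(A)$, and even with $\varphi$ continuous this is not a continuous reduction, because such a $J$ is never continuous. Indeed, let
$$h(0^\infty)=0^\infty,\qquad h(y)=1^\infty\ \text{ for } y\ne0^\infty. \tag{1}$$
The map $h$ is discontinuous at $0^\infty$, and the $h$-preimage of any set is $\emptyset$, $\mathcal N$, $\{0^\infty\}$ or $\neg\{0^\infty\}$. If $J$ were continuous, $f=h\circ J$ would be $\boldsymbol\Sigma^0_2$-measurable, while $f\circ g=h\circ J\circ g=h$ is discontinuous.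

The cure is symmetry: put $J$ on both sides, so that both alternatives have the same shape.

**Lemma 4 (Transfer).** Let $J$ be as in Theorem 1 for $\eta$, and let $A,B\subseteq\mathcal N$. If $J^{-1}(A)=f^{-1}(J^{-1}(B))$ with $f$ $\boldsymbol\Sigma^0_\eta$-measurable, then $A\le_{\mathsf W}B$.

*Proof.* With $g$ from Theorem 1 for this $f$,
$$x\in A\iff J(g(x))\in A\iff g(x)\in J^{-1}(A)\iff f(g(x))\in J^{-1}(B)\iff (J\circ f\circ g)(x)\in B. \ \square$$

The price is that $J\circ f\circ g$ must be continuous although $J$ itself works against continuity. Also $J$ must be total, so that $\neg J^{-1}(B)=J^{-1}(\neg B)$. The next six sections prove Theorem 1.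

## 4. Elementary jumps, and one closed set by hand

Fix a bijection $\langle\cdot,\cdot\rangle:\omega^2\to\omega$ and an enumeration of $\omega^{<\omega}$. We read a sequence $x$ as a program that writes values into registers $0,1,2,\dots$: the digit $1+\langle k,v\rangle$ means "write $v$ into register $k$", and the digit $0$ means "do nothing". Register $k$ accepts only the first $k+1$ instructions.

**Definition.** Fix $n\in\omega$. For $u\in\omega^{\le\omega}$, a *$k$-instruction* of $u$ is an $l$ with $n\le l<|u|$ and $u(l)=1+\langle k,v\rangle$ for some $v$. $N_k(u)\le\omega$ is the number of $k$-instructions. If $N_k(u)=0$, let $\mathrm{val}_k(u)=0$; otherwise $\mathrm{val}_k(u)$ is the $v$ in the last of the first $\min(N_k(u),k+1)$ $k$-instructions. The *elementary jump* $e_n:\mathcal N\to\mathcal N$ is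
$$e_n(x)(i)=x(i)\quad(i<n),\qquad e_n(x)(n+k)=\mathrm{val}_k(x)\quad(k\in\omega).$$

**Example.** Let $n=2$ and $x=\langle5,\,6,\,1+\langle0,3\rangle,\,0,\,1+\langle0,4\rangle,\,1+\langle1,7\rangle,\,0,0,\dots\rangle$. Then $e_2(x)=\langle5,6,3,7,0,0,\dots\rangle$: register $0$ accepts one instruction only, so the $4$ is ignored.

The function $e_n$ is total, and along $x{\restriction}0,x{\restriction}1,\dots$ the value $\mathrm{val}_k(x{\restriction}l)$ changes at most $k+1$ times and converges to $\mathrm{val}_k(x)$. It is discontinuous: $e_n(0^\infty)(n)=0$, while for $j\ge n$ the sequence $0^j{}^\frown(1+\langle0,5\rangle){}^\frown0^\infty$ agrees with $0^\infty$ on $j$ digits and is sent to a sequence with $n$-th digit $5$. It has many right inverses; for $n=0$ the obvious one is $y\mapsto\langle1+\langle0,y(0)\rangle,1+\langle1,y(1)\rangle,\dots\rangle$. The freedom in choosing the right inverse is what we exploit.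

**One closed set, by hand.** Let $C$ be closed. We build a Lipschitz $g$ with $e_0\circ g=\mathrm{id}$ and $g^{-1}(C)$ clopen. Given $y$, start with $t=\langle1+\langle0,y(0)\rangle\rangle$; register $0$ is now finished. Call a finite $u\supseteq t$ *cheap* if $N_0(u)=1$ and $N_k(u)\le1$ for all $k\ge1$.

- Case 1: some cheap $u$ has $[u]\cap C=\emptyset$. Take the first such $u$ in the enumeration and let $g(y)=u{}^\frown(1+\langle1,y(1)\rangle){}^\frown(1+\langle2,y(2)\rangle){}^\frown\cdots$. Register $k\ge1$ gets at most $2\le k+1$ instructions, so all count, and the last one writes $y(k)$. Hence $e_0(g(y))=y$, and $g(y)\notin C$.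
- Case 2: there is no such $u$. Let $g(y)=t{}^\frown(1+\langle1,y(1)\rangle){}^\frown(1+\langle2,y(2)\rangle){}^\frown\cdots$. Again $e_0(g(y))=y$. Every initial segment of $g(y)$ of length $\ge1$ is cheap, so its basic open set meets $C$. Since $C$ is closed, $g(y)\in C$.

The case depends only on $y(0)$, so $g^{-1}(C)$ is clopen. The map $g$ is Lipschitz: $g(y)(0)$ depends on $y(0)$, and the instruction that contains $y(k)$ occurs at position $k$ or later.

The principle: *either* spend some of the registers' spare room to force the bad event now, *or* know that it can never happen as long as we stay within that room. Two features matter. One question costs room in all registers, so the capacities $k+1$ must tend to infinity if countably many questions are to be answered. And a register too small to afford a question must be finished before the question is asked, as register $0$ was here.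

## 5. Countably many questions at once

**Definition.** An *observable with bound $c\in\omega$* is a function $\theta:\omega^{<\omega}\to\omega$ such that for every $x\in\mathcal N$ at most $c$ numbers $l$ satisfy $\theta(x{\restriction}l)\neq\theta(x{\restriction}(l+1))$. Put $\theta^\infty(x)=\lim_l\theta(x{\restriction}l)$.

**Example 1.** Let $C$ be closed, and let $\theta(t)=1$ if $[t]\cap C\ne\emptyset$ and $\theta(t)=0$ otherwise. Along any $x$ the value can only drop from $1$ to $0$, so the bound is $1$. As $C$ is closed, $\theta^\infty$ is the characteristic function of $C$.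

**Example 2.** Let $F:\mathcal N\to\mathcal N$ be continuous and $m\in\omega$. Let $F^*(t)$ be the longest $u$ with $|u|\le|t|$ and $F([t])\subseteq[u]$. Along $x$, the $F^*(x{\restriction}l)$ form an increasing sequence of initial segments of $F(x)$, whose lengths tend to infinity by continuity.

- For $i<m$ let $\theta(t)=0$ if $|F^*(t)|\le i$, and $\theta(t)=1+F^*(t)(i)$ otherwise. The bound is $1$, and $\theta^\infty(x)=1+F(x)(i)$.
- For $k\in\omega$ let $\theta(t)=\mathrm{val}_k(F^*(t))$, computed with parameter $m$. Its values along $x$ are a subsequence (possibly with repetitions) of the values $\mathrm{val}_k(F(x){\restriction}j)$, $j\in\omega$, in order. These change at most $k+1$ times, so the bound is $k+1$, and $\theta^\infty(x)=\mathrm{val}_k(F(x))$.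

Together these $\theta^\infty$ determine all coordinates of $e_m(F(x))$. If all of them become locally constant after composition with $g$, then $e_m\circ F\circ g$ is continuous.

**Lemma 5 (ZF).** Let $n\in\omega$ and let $(\theta_i,c_i)_{i\in\omega}$ be observables with bounds. There is a Lipschitz $g$, canonically defined from these data, with $e_n\circ g=\mathrm{id}$ and every $\theta_i^\infty\circ g$ locally constant.

"Canonically" means that no choices are made; we shall use the lemma transfinitely often. A finite list of observables may be padded with constant ones, which have bound $0$.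

*Proof.*

**Step 1: bookkeeping.** This step records how much of the program is written, which registers are finished, and how much room the others have. A *condition* is $p=(t,K,h)$ with $t\in\omega^{<\omega}$, $|t|\ge n$, $K\in\omega$, $h:\omega\to\omega$, and
$$N_k(t)\le h(k)\le k+1\qquad\text{for all }k\ge K.$$
A sequence $u\in\omega^{\le\omega}$ *obeys* $p$ if $u\supseteq t$, $N_k(u)=N_k(t)$ for $k<K$ (finished registers get no more instructions), and $N_k(u)\le h(k)$ for $k\ge K$. The *room* of register $k\ge K$ is $r_p(k)=h(k)-N_k(t)\ge0$.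

**Step 2: settling one observable.** This step generalizes the case distinction of Section 4 from one possible change to $c$ possible changes.

*Claim.* Let $\theta$ be an observable with bound $c$, $p=(t,K,h)$ a condition, and $R_k\ge1$ with $r_p(k)\ge(c+1)R_k$ for all $k\ge K$. Then there is a condition $q=(t',K,h')$ such that $t'$ obeys $p$, everything obeying $q$ obeys $p$, $r_q(k)\ge R_k$ for all $k\ge K$, and $\theta(u)=\theta(t')$ for all finite $u$ obeying $q$.

For finite $u\supseteq t$ let $\delta(u)$ be the number of $l$ with $|t|\le l<|u|$ and $\theta(u{\restriction}l)\ne\theta(u{\restriction}(l+1))$. Since $u$ extends to some $x\in\mathcal N$, $\delta(u)\le c$. Let $S$ be the set of finite $u$ obeying $p$ with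
$$N_k(u)\le N_k(t)+\delta(u)R_k\quad\text{for all }k\ge K.$$
These $u$ pay at most $R_k$ instructions to register $k$ per change of $\theta$. We have $t\in S$, with $\delta(t)=0$. As $\delta\le c$ on $S$, let $t'$ be the first element of $S$, in the enumeration, whose $\delta$ is maximal. Put $h'(k)=N_k(t)+(\delta(t')+1)R_k$ for $k\ge K$ and $h'(k)=h(k)$ for $k<K$.

For $k\ge K$ we have $h'(k)\le N_k(t)+(c+1)R_k\le N_k(t)+r_p(k)=h(k)\le k+1$. Moreover $h'(k)-N_k(t')\ge R_k$, because $N_k(t')\le N_k(t)+\delta(t')R_k$. So $q=(t',K,h')$ is a condition with $r_q(k)\ge R_k$. If $u$ obeys $q$, then $u\supseteq t'\supseteq t$, $N_k(u)=N_k(t')=N_k(t)$ for $k<K$ since $t'$ obeys $p$, and $N_k(u)\le h'(k)\le h(k)$ for $k\ge K$. So $u$ obeys $p$.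

Now suppose a finite $u$ obeys $q$ and $\theta(u)\neq\theta(t')$. Then $\theta$ changes at least once between $|t'|$ and $|u|$, so $\delta(u)\ge\delta(t')+1$. Also $u$ obeys $p$, and for $k\ge K$
$$N_k(u)\le h'(k)=N_k(t)+(\delta(t')+1)R_k\le N_k(t)+\delta(u)R_k .$$
Hence $u\in S$, contradicting the maximality of $\delta(t')$. The Claim is proved.

**Step 3: the schedule.** This step decides how many registers to finish before asking question $i$. Let $\rho_0(k)=k+1$ and $\rho_{i+1}(k)=\lfloor\rho_i(k)/(c_i+1)\rfloor$. By induction on $i$, $\rho_i(k)\to\infty$ as $k\to\infty$. So we can choose $K_0<K_1<\cdots$, each least possible, such that $\rho_{i+1}(k)\ge1$ for all $k\ge K_i$.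

**Step 4: the construction.** Given $y$, we build the program $g(y)$ in stages; stage $K$ finishes register $K$. Let $p_0=(y{\restriction}n,\,0,\,k\mapsto k+1)$. This is a condition, because $N_k(y{\restriction}n)=0$. Given $p_K=(t_K,K,h_K)$:

- if $K=K_i$, let $p'_K=(t'_K,K,h'_K)$ be the condition from the Claim for $p_K$, $\theta_i$ and $R_k=\rho_{i+1}(k)$; otherwise let $p_K'=p_K$;
- let $p_{K+1}=(t_{K+1},K+1,h'_K)$ with $t_{K+1}=t'_K{}^\frown\bigl(1+\langle K,y(n+K)\rangle\bigr)$.

We check that this works. Let $i(K)$ be the number of $i'$ with $K_{i'}<K$. We show by induction on $K$ that $p_K$ is a condition, and that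
$$r_{p_K}(k)\ge\rho_{i(K)}(k)\quad\text{for all }k\ge K. \tag{2}$$
For $K=0$ we have equality, with $i(0)=0$. Assume this for $K$. If $K=K_i$, then $i=i(K)$, and $r_{p_K}(k)\ge\rho_i(k)\ge(c_i+1)\rho_{i+1}(k)$ and $\rho_{i+1}(k)\ge1$ for $k\ge K_i$. So the Claim applies and gives $r_{p'_K}(k)\ge\rho_{i+1}(k)$ for $k\ge K$, where $i+1=i(K+1)$. If $K$ is no $K_i$, then $p'_K=p_K$ and $i(K+1)=i(K)$. In both cases $r_{p'_K}(k)\ge\rho_{i(K+1)}(k)$ for all $k\ge K$.

In particular $r_{p_K'}(K)\ge1$: if $i(K+1)=0$, then $\rho_0(K)=K+1\ge1$; if $i(K+1)=i>0$, then $K\ge K_{i-1}$ and $\rho_i(K)\ge1$ by the choice of $K_{i-1}$. Since $|t_K'|\ge n$, the appended digit is a $K$-instruction, and it affects no other register. So $N_K(t_{K+1})=N_K(t'_K)+1\le h'_K(K)$, and $t_{K+1}$ obeys $p'_K$. For $k\ge K+1$ we have $N_k(t_{K+1})=N_k(t_K')\le h'_K(k)\le k+1$. So $p_{K+1}$ is a condition, and its rooms are those of $p_K'$; this gives (2) for $K+1$. Finally, everything obeying $p_{K+1}$ obeys $p_K'$: such a $u$ has $N_k(u)=N_k(t_{K+1})=N_k(t'_K)$ for $k<K$, $N_K(u)=N_K(t_{K+1})\le h_K'(K)$, and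 $N_k(u)\le h'_K(k)$ for $k>K$. So the chain $p_0,p_0',p_1,p_1',\dots$ is decreasing: what obeys a later condition obeys all earlier ones.

Let $g(y)=\bigcup_Kt_K$.

**Step 5: verification.** This step reads off the required properties of $g$. For $L>K$, $t_L$ obeys $p'_K$ and $p_K$. Since $N_k(g(y))=\sup_LN_k(t_L)$, $g(y)$ obeys them too. So does every $g(y){\restriction}l$ with $l\ge|t_K'|$, as $N_k$ of it lies between $N_k(t'_K)$ and $N_k(g(y))$.

*Right inverse.* $g(y){\restriction}n=y{\restriction}n$. Since $g(y)$ obeys $p_{K+1}$, register $K$ gets no instruction after the one appended at stage $K$. It gets $N_K(t_{K+1})\le h'_K(K)\le K+1$ instructions in all, so all of them count. Hence $\mathrm{val}_K(g(y))=y(n+K)$, and $e_n(g(y))=y$.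

*Lipschitz.* By induction, $p_K$ and $p_K'$ depend only on $y{\restriction}(n+K)$, and $|t_K|\ge n+K$. So $y{\restriction}(n+K)$ determines $g(y){\restriction}(n+K)$; for $l\le n$, $g(y){\restriction}l=y{\restriction}l$.

*Locally constant.* For all $l\ge|t'_{K_i}|$, $g(y){\restriction}l$ obeys $p'_{K_i}$, so $\theta_i(g(y){\restriction}l)=\theta_i(t_{K_i}')$. Hence $\theta_i^\infty(g(y))=\theta_i(t'_{K_i})$ depends only on $y{\restriction}(n+K_i)$.

All selections were "first in the enumeration" or "least", so $g$ is canonical. $\square$

## 6. What one elementary jump can tame, and what it cannot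

**A function glued along a closed set.** Let $C$ be closed, $f_0,f_1$ continuous, and let $f=f_0$ on $C$ and $f=f_1$ on $\neg C$. Then $J=e_0$ tames $f$: there is a Lipschitz $g$ with $e_0\circ g=\mathrm{id}$ and $e_0\circ f\circ g$ continuous. To see this, let $f^*(t)=f_0^*(t)$ if $[t]\cap C\ne\emptyset$ and $f^*(t)=f^*_1(t)$ otherwise (notation of Example 2), and let $\theta_k(t)=\mathrm{val}_k(f^*(t))$ with parameter $0$. Along $x$, the value changes at most $k+1$ times while we follow $f_0^*$, at most once at the switch, and at most $k+1$ times after it. So $\theta_k$ is an observable with bound $2k+3$, and $\theta_k^\infty(x)=\mathrm{val}_k(f(x))$. Apply Lemma 5 to the $\theta_k$.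

**One jump is not enough.** The function $e_0$ is $\boldsymbol\Sigma^0_2$-measurable: $\{x:\mathrm{val}_k(x)=v\}=\bigcup_l\bigcap_{l'\ge l}\{x:\mathrm{val}_k(x{\restriction}l')=v\}$ is a countable union of closed sets, each $e_0^{-1}([s])$ is a finite intersection of such sets, and for an open $U$ the pieces for all $[s]\subseteq U$ form one explicit countable union. But if $e_0\circ g=\mathrm{id}$, then
$$e_0\circ e_0\circ g=e_0,$$
which is discontinuous. So $J=e_0$ does not tame $f=e_0$. Nor does $J=e_0^m$, the $m$-fold composition with $m\geq 1$, for if $e_0^m\circ g=\mathrm{id}$ then $e_0^m\circ e_0\circ g=e_0\circ e_0^m\circ g=e_0$.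

In the last computation $e_0^m\circ e_0$ has one jump more than $g$ can undo. Let us count in general. By Lemma 5 and Example 1, one right inverse makes countably many closed sets clopen; so we expect that a stack of $\eta'$ right inverses turns a $\boldsymbol\Sigma^0_{1+\eta'}$-measurable $f$ into a continuous function. After that, by Example 2, each jump placed on the left of $f$ costs one more right inverse on the right. So $\beta$ jumps on the left require $\eta'+\beta$ right inverses on the right. But $J\circ g=\mathrm{id}$ asks for stacks of the *same* length $\alpha$. For finite $\alpha$ this is hopeless. For transfinite $\alpha$ it only asks that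
$$\eta'+\alpha=\alpha .$$
That is the idea: iterate the jump transfinitely, up to a length that absorbs $\eta'$ on the left. Transfinite stacks must converge at limits, and this is why we have $e_n$ and not just $e_0$: since $e_n$ leaves the first $n$ coordinates alone, using each $n$ at most once lets only finitely many jumps affect a given coordinate *directly*.

## 7. A transfinite stack of jumps

Let $2\le\eta<\omega_1$. Write $\eta=1+\eta'$ with $\eta'\ge1$ (so $\eta'=\eta$ if $\eta$ is infinite), and put $\alpha=\eta'\cdot\omega$. This is a countable limit ordinal, and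
$$\eta'+\alpha=\eta'\cdot(1+\omega)=\eta'\cdot\omega=\alpha,\qquad \beta<\alpha\Rightarrow\eta'+\beta<\eta'+\alpha=\alpha. \tag{3}$$
For $\eta=2$, for instance, $\eta'=1$ and $\alpha=\omega$. Fix an injection $n:\alpha\to\omega$. For each $k$, only finitely many $\delta<\alpha$ have $n(\delta)\le k$.

**Definition.** Let $J_0=\mathrm{id}$ and $J_{\beta+1}=e_{n(\beta)}\circ J_\beta$ for $\beta<\alpha$. For limit $\lambda\le\alpha$ let $J_\lambda(x)(k)$ be the eventual value of $J_\beta(x)(k)$ as $\beta\to\lambda$. Put $J=J_\alpha$.

**Lemma 6.** All $J_\gamma$, $\gamma\le\alpha$, are well defined, and if $\beta\le\gamma$ and $n(\delta)>k$ for all $\delta\in[\beta,\gamma)$, then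
$$J_\gamma(x){\restriction}(k+1)=J_\beta(x){\restriction}(k+1). \tag{4}$$

*Proof.* Simultaneous induction on $\gamma$; for $\gamma=\beta$, (4) is trivial. At a successor $\gamma+1>\beta$: $n(\gamma)>k$, so $e_{n(\gamma)}$ fixes the coordinates $\le k$ and $J_{\gamma+1}(x){\restriction}(k+1)=J_\gamma(x){\restriction}(k+1)=J_\beta(x){\restriction}(k+1)$. At a limit $\lambda$: given $k$, there is $\beta_0<\lambda$ above the finitely many $\delta<\lambda$ with $n(\delta)\le k$. By (4) below $\lambda$, $J_\gamma(x){\restriction}(k+1)$ is the same for all $\gamma\in[\beta_0,\lambda)$, so the eventual values exist. If moreover $n>k$ on $[\beta,\lambda)$, we may take $\beta_0=\beta$, and (4) holds for $\lambda$. $\square$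

The function $J$ depends only on $\eta$ and the injection $n$. It will tame every $\boldsymbol\Sigma^0_\eta$-measurable $f$.

## 8. The matching stack of right inverses

Suppose $(g_\beta)_{\beta<\alpha}$ are Lipschitz with $e_{n(\beta)}\circ g_\beta=\mathrm{id}$. Since $e_n$ copies the first $n$ digits, $g_\beta(y){\restriction}n(\beta)=y{\restriction}n(\beta)$. As the latest jump is outermost in $J$, the latest right inverse must be innermost: $e_{n(1)}\circ e_{n(0)}\circ g_0\circ g_1=\mathrm{id}$.

**Definition.** For $\beta\le\gamma\le\alpha$ let $G_{\gamma,\gamma}=\mathrm{id}$ and $G_{\beta,\gamma+1}=G_{\beta,\gamma}\circ g_\gamma$. For limit $\gamma>\beta$ let $G_{\beta,\gamma}(y)(k)$ be the eventual value of $G_{\beta,\delta}(y)(k)$ as $\delta\to\gamma$.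

**Lemma 7.** For all $\beta\le\gamma\le\alpha$ the function $G_{\beta,\gamma}$ is well defined, depends only on $(g_\delta)_{\beta\le\delta<\gamma}$, and:

- (a) $G_{\beta,\gamma}$ is Lipschitz;
- (b) if $n(\delta)>k$ for all $\delta\in[\beta,\gamma)$, then $G_{\beta,\gamma}(y){\restriction}(k+1)=y{\restriction}(k+1)$;
- (c) $G_{\beta,\gamma}=G_{\beta,\delta}\circ G_{\delta,\gamma}$ for $\beta\le\delta\le\gamma$;
- (d) $J_\gamma\circ G_{0,\gamma}=\mathrm{id}$.

*Proof.* Induction on $\gamma$, for all $\beta\le\gamma$ at once. If $\beta=\gamma$, then (a)–(c) are trivial, and so is (d) for $\gamma=0$.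

**Successor step.** We pass from $\gamma$ to $\gamma+1$, with $\beta\le\gamma$. (a) A composition of Lipschitz functions is Lipschitz. (b) $n(\gamma)\ge k+1$ gives $g_\gamma(y){\restriction}(k+1)=y{\restriction}(k+1)$, and (b) for $\gamma$ gives $G_{\beta,\gamma}(g_\gamma(y)){\restriction}(k+1)=g_\gamma(y){\restriction}(k+1)$. (c) For $\delta=\gamma+1$ this is trivial. For $\delta\le\gamma$, $G_{\beta,\gamma}\circ g_\gamma=G_{\beta,\delta}\circ G_{\delta,\gamma}\circ g_\gamma=G_{\beta,\delta}\circ G_{\delta,\gamma+1}$. (d) $J_{\gamma+1}\circ G_{0,\gamma+1}=e_{n(\gamma)}\circ J_\gamma\circ G_{0,\gamma}\circ g_\gamma=e_{n(\gamma)}\circ g_\gamma=\mathrm{id}$.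

**Limit step.** We first show that the limits exist. Let $\gamma>\beta$ be a limit. Given $k$, pick $\delta_0\in[\beta,\gamma)$ with $n>k$ on $[\delta_0,\gamma)$. For $\delta_0\le\delta\le\delta'<\gamma$, (c) gives $G_{\beta,\delta'}(y)=G_{\beta,\delta}(G_{\delta,\delta'}(y))$, and (b) gives $G_{\delta,\delta'}(y){\restriction}(k+1)=y{\restriction}(k+1)$. As $G_{\beta,\delta}$ is Lipschitz, $G_{\beta,\delta'}(y){\restriction}(k+1)=G_{\beta,\delta}(y){\restriction}(k+1)$. So the eventual values exist, and
$$G_{\beta,\gamma}(y){\restriction}(k+1)=G_{\beta,\delta}(y){\restriction}(k+1)\quad\text{for all }\delta\in[\delta_0,\gamma). \tag{5}$$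

(a) By (5), the first $k+1$ digits of $G_{\beta,\gamma}(y)$ are those of $G_{\beta,\delta_0}(y)$, and $G_{\beta,\delta_0}$ is Lipschitz. (b) If $n>k$ on $[\beta,\gamma)$, take $\delta_0=\delta=\beta$ in (5). (c) Let $\beta\le\delta<\gamma$ ($\delta=\gamma$ is trivial). Given $k$, choose $\delta_0\ge\delta$. By (5) for $G_{\delta,\gamma}$, $G_{\delta,\gamma}(y)$ and $G_{\delta,\delta_0}(y)$ agree on $k+1$ digits. As $G_{\beta,\delta}$ is Lipschitz, $G_{\beta,\delta}(G_{\delta,\gamma}(y))$ agrees on $k+1$ digits with $G_{\beta,\delta}(G_{\delta,\delta_0}(y))=G_{\beta,\delta_0}(y)$, hence by (5) with $G_{\beta,\gamma}(y)$. (d) Given $k$, pick $\delta<\gamma$ with $n>k$ on $[\delta,\gamma)$. By (4), (c), (d) for $\delta$, and (b),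
$$J_\gamma(G_{0,\gamma}(y))(k)=J_\delta(G_{0,\gamma}(y))(k)=J_\delta\bigl(G_{0,\delta}(G_{\delta,\gamma}(y))\bigr)(k)=G_{\delta,\gamma}(y)(k)=y(k).\ \square$$

The Lipschitz property was essential: for merely continuous $g_\beta$, agreement of inputs on $k+1$ digits would not give agreement of outputs on $k+1$ digits, and (5) would not follow.

## 9. Lowering ranks and raising jumps: proof of Theorem 1

Let $f$ be $\boldsymbol\Sigma^0_\eta$-measurable. We choose the $g_\beta$ so that $J\circ f\circ G_{0,\alpha}$ is continuous.

**Step 1: codes.** The purpose is to fix, once, how each $f^{-1}([s])$ is built from open sets; this is the only use of $\mathsf{AC}_\omega(\mathbb R)$ in the proof. Let $(s_j)$ be the enumeration of $\omega^{<\omega}$, and for $c\in\mathcal N$ let $(c)_k(j)=c(1+\langle k,j\rangle)$. By recursion on countable ordinals: $c$ is a code of rank $1$ if $c(0)=0$, and it codes the open set $\bigcup\{[s_j]:c(1+j)\ne0\}$. For $\theta>1$, $c$ is a code of rank $\theta$ if $c(0)\neq0$, all $(c)_k$ are codes of rank $<\theta$, and $\theta$ is least with this property;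 it codes $\bigcup_k(\mathcal N\setminus E_k)$, where $(c)_k$ codes $E_k$.

*Every $\boldsymbol\Sigma^0_\theta$ set has a code of rank $\le\theta$.* Use induction on $\theta$. For $\theta=1$ let $c(0)=0$ and let $c(1+j)=1$ or $0$ according to whether $[s_j]$ is contained in the set. For $\theta>1$ let the set be $\bigcup_kA_k$ with $A_k\in\boldsymbol\Pi^0_{\zeta_k}$, $\zeta_k<\theta$. By the induction hypothesis, the set of codes of rank $<\theta$ for $\neg A_k$ is nonempty. By $\mathsf{AC}_\omega(\mathbb R)$ choose a code $c_k$ in it for each $k$, and let $c(0)=1$, $(c)_k=c_k$.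

By $\mathsf{AC}_\omega(\mathbb R)$ choose codes $c_s$ of rank $\le\eta$ for all $f^{-1}([s])$, $s\in\omega^{<\omega}$. Collect all their subcodes: $c_s$ itself, and with each subcode $d$ such that $d(0)\neq0$ also all $(d)_k$. They are indexed by pairs of finite sequences ($s$, and the list of indices $k$ used). These pairs form an infinite subset of a countable set, which we enumerate by $i\in\omega$. Let $E_i$ be the set coded by the $i$-th subcode, $\theta_i$ its rank, and $a(i,k)$ the index of its $k$-th immediate subcode. So $1\le\theta_i\le\eta$; every $f^{-1}([s])$ is some $E_i$; $E_i$ is open if $\theta_i=1$; and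
$$\theta_i>1\ \Rightarrow\ E_i=\bigcup_k\bigl(\mathcal N\setminus E_{a(i,k)}\bigr),\quad\theta_{a(i,k)}<\theta_i\text{ for all }k. \tag{6}$$

**Step 2: choice of $g_\beta$.** Each $g_\beta$ has two tasks: lower the ranks of the $E_i$, and pay for one jump on the left. For $\beta\le\alpha$ put
$$F_\beta=J_\beta\circ f\circ G_{0,\eta'+\beta} .$$
By recursion on $\beta<\alpha$, with $G_{0,\beta}$ determined by $(g_\delta)_{\delta<\beta}$, let $g_\beta$ be the function from Lemma 5 for $n=n(\beta)$ and the observables belonging to:

1. the closed sets $\mathcal N\setminus G_{0,\beta}^{-1}(E_i)$ for those $i$ with $\theta_i\le1+\beta$ (Example 1);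
2. if $\beta=\eta'+\beta^*$: all coordinates of $e_{n(\beta^*)}\circ F_{\beta^*}$ (Example 2 with $F=F_{\beta^*}$ and $m=n(\beta^*)$).

Here $\beta^*$ is determined by $\beta$, and $F_{\beta^*}=J_{\beta^*}\circ f\circ G_{0,\beta}$ is already determined at stage $\beta$. Note the two different parameters: $n(\beta)$ for the right inverse, $n(\beta^*)$ for the jump to be paid for. The observables are listed in a fixed way, padded by constant ones, and Lemma 5 is canonical, so the recursion uses no choice.

It must be shown that the sets in item 1 are closed and that $F_{\beta^*}$ in item 2 is continuous. This is the content of $(\mathrm I_\beta)$ and $(\mathrm F_{\beta^*})$ below. We prove $(\mathrm I_\beta)$ using only stages $<\beta$, and $(\mathrm F_{\beta^*})$ using only $(\mathrm I_{\eta'})$ and stages $<\eta'+\beta^*$, so the recursion goes through. Note $\eta'<\alpha$.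

**Step 3: ranks go down.** We show for $\beta\le\alpha$:

$(\mathrm I_\beta)$ If $\theta_i\le1+\beta$, then $G_{0,\beta}^{-1}(E_i)$ is open.

*$\beta=0$.* Here $\theta_i=1$, so $E_i$ is open, and $G_{0,0}=\mathrm{id}$.

*From $\beta$ to $\beta+1$.* If $\theta_i\le1+\beta$, then $G_{0,\beta+1}^{-1}(E_i)=g_\beta^{-1}(G_{0,\beta}^{-1}(E_i))$ is open, because $g_\beta$ is continuous. Let $\theta_i=1+\beta+1$. By (6), each $\theta_{a(i,k)}\le1+\beta$. So by item 1 at stage $\beta$ the characteristic function of $\mathcal N\setminus G_{0,\beta}^{-1}(E_{a(i,k)})$ becomes locally constant after composition with $g_\beta$; that is, $G_{0,\beta+1}^{-1}(\mathcal N\setminus E_{a(i,k)})$ is clopen. By (6), $G_{0,\beta+1}^{-1}(E_i)$ is the union of these sets over $k$, hence open.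

*$\beta=\lambda$ limit.* Here $1+\lambda=\lambda$. If $\theta_i<\lambda$, then $\theta_i\le1+\beta$ for some $\beta<\lambda$ (e.g. $\beta=\theta_i$). By Lemma 7(c), $G_{0,\lambda}=G_{0,\beta}\circ G_{\beta,\lambda}$ with $G_{\beta,\lambda}$ continuous, so $G_{0,\lambda}^{-1}(E_i)$ is open by $(\mathrm I_\beta)$. If $\theta_i=\lambda$, then for each $k$ there is $\beta<\lambda$ with $\theta_{a(i,k)}\le1+\beta$. By item 1 at stage $\beta$, the $G_{0,\beta+1}$-preimage of $\mathcal N\setminus E_{a(i,k)}$ is clopen. Hence so is its $G_{0,\lambda}$-preimage, since $G_{0,\lambda}=G_{0,\beta+1}\circ G_{\beta+1,\lambda}$. Take the union over $k$ and use (6).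

**Step 4: jumps go up.** We show for $\beta\le\alpha$:

$(\mathrm F_\beta)$ $F_\beta=J_\beta\circ f\circ G_{0,\eta'+\beta}$ is continuous.

*$\beta=0$.* $F_0=f\circ G_{0,\eta'}$. Each $f^{-1}([s])$ is some $E_i$ with $\theta_i\le\eta=1+\eta'$, so $F_0^{-1}([s])=G_{0,\eta'}^{-1}(E_i)$ is open by $(\mathrm I_{\eta'})$.

*From $\beta$ to $\beta+1$.* We have
$$F_{\beta+1}=e_{n(\beta)}\circ J_\beta\circ f\circ G_{0,\eta'+\beta}\circ g_{\eta'+\beta}=e_{n(\beta)}\circ F_\beta\circ g_{\eta'+\beta}.$$
As $\beta<\alpha$, (3) gives $\eta'+\beta<\alpha$, so $g_{\eta'+\beta}$ is one of our functions. By item 2 at stage $\eta'+\beta$, every coordinate of $F_{\beta+1}$ is locally constant, so $F_{\beta+1}$ is continuous.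

*$\beta=\lambda$ limit.* Given $k$, pick $\beta<\lambda$ with $n>k$ on $[\beta,\lambda)$. By (4) and Lemma 7(c),
$$F_\lambda(y)(k)=J_\beta\bigl(f(G_{0,\eta'+\lambda}(y))\bigr)(k)=J_\beta\bigl(f(G_{0,\eta'+\beta}(G_{\eta'+\beta,\eta'+\lambda}(y)))\bigr)(k)=F_\beta\bigl(G_{\eta'+\beta,\eta'+\lambda}(y)\bigr)(k),$$
which is continuous in $y$ by $(\mathrm F_\beta)$. (By (3), $\eta'+\lambda\le\alpha$.)

**Step 5: the two stacks have the same length.** Let $g=G_{0,\alpha}$. It is Lipschitz by Lemma 7(a), and $J\circ g=J_\alpha\circ G_{0,\alpha}=\mathrm{id}$ by Lemma 7(d). Since $\eta'+\alpha=\alpha$,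
$$J\circ f\circ g=J_\alpha\circ f\circ G_{0,\eta'+\alpha}=F_\alpha,$$
which is continuous by $(\mathrm F_\alpha)$. This proves Theorem 1. $\square$

## 10. Playing the game on $J$-preimages: proof of Theorem 2

**Part (a).** The purpose is to turn both alternatives of $\mathsf{SLO}^{\mathcal F}$ into continuous reductions. We may assume $\eta\ge2$, since $\boldsymbol\Sigma^0_1$-measurable functions are $\boldsymbol\Sigma^0_2$-measurable. Let $J$ be as in Theorem 1, let $A,B\subseteq\mathcal N$, and apply $\mathsf{SLO}^{\mathcal F}$ to $J^{-1}(A)$ and $J^{-1}(B)$. Either $J^{-1}(A)\le_{\mathcal F}J^{-1}(B)$, and then $A\le_{\mathsf W}B$ by Lemma 4; or $J^{-1}(\neg B)=\neg J^{-1}(B)\le_{\mathcal F}J^{-1}(A)$, and then $\neg B\le_{\mathsf W}A$ by Lemma 4, applied to $\neg B$ and $A$.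

**Part (b).** Let $J$ be as in Theorem 1 for $\eta=\xi\ge2$, and let $A^*=J^{-1}(A)$, $B^*=J^{-1}(B)$. By $\mathsf{AD}^{\mathsf W}_\xi$, the game $G^{\mathsf W}_\xi(A^*,B^*)$ is determined.

*II has a winning strategy.* It is legal against every $x$, so $f_m(x)=\hat y_m$ defines functions $f_m:\mathcal N\to\mathcal N$. They are continuous, since each digit of $\hat y_m$ is played after finitely many digits of $x$. Let
$$Q_n=\{x: f_{2n}(x)\in P_n\ \text{and}\ f_{2k}(x)\notin P_k\text{ for all }k<n\}.$$
By legality the $Q_n$ partition $\mathcal N$. Each $f_{2k}^{-1}(P_k)$ is $\boldsymbol\Pi^0_{\mu_k}$ with $\mu_k<\xi$, so it and its complement are $\boldsymbol\Delta^0_\xi$, and $Q_n\in\boldsymbol\Delta^0_\xi$. Let $f=f_{2n+1}$ on $Q_n$. For $U$ open,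
$$f^{-1}(U)=\bigcup_n\bigl(Q_n\cap f_{2n+1}^{-1}(U)\bigr)$$
is a countable union of $\boldsymbol\Sigma^0_\xi$ sets (here $\xi>1$ is used), and such a union is $\boldsymbol\Sigma^0_\xi$. Indeed, by $\mathsf{AC}_\omega(\mathbb R)$ choose a code of rank $\le\xi$ for each of the sets, as in Section 9, Step 1. Each code presents its set as a countable union of sets in $\bigcup_{\zeta<\xi}\boldsymbol\Pi^0_\zeta$ (of clopen sets $[s_j]$ if the rank is $1$), and all these unions together form one countable union. So $f$ is $\boldsymbol\Sigma^0_\xi$-measurable. Since II wins, $x\in A^*\iff f(x)\in B^*$, that is, $J^{-1}(A)=f^{-1}(J^{-1}(B))$. By Lemma 4, $A\le_{\mathsf W}B$.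

*I has a winning strategy.* $P_0\neq\emptyset$, since $\mathcal N\in\boldsymbol\Pi^0_{\mu_0}$ is a preimage of $P_0$. Fix $p\in P_0$. For $z\in\mathcal N$ let II play, without passes, $y_0=p$, $y_1=z$ and $y_m=0^\infty$ for $m\ge2$. This is legal, and the least $n$ with $\hat y_{2n}\in P_n$ is $0$. Let $\varphi(z)$ be I's resulting play. It is continuous in $z$, since each digit depends on finitely many moves of II. Since I wins, $z\notin B^*\iff\varphi(z)\in A^*$, that is,
$$J^{-1}(\neg B)=\varphi^{-1}(J^{-1}(A)).$$
As $\varphi$ is continuous, it is $\boldsymbol\Sigma^0_\xi$-measurable, and Lemma 4 gives $\neg B\le_{\mathsf W}A$. Note that a continuous $\varphi$ also needs taming here: this is the alternative that broke the one-sided attempt of Section 3.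

In both cases we have one of the alternatives of $\mathsf{SLO}^{\mathsf W}$ for $A,B$. $\square$

## 11. Back to determinacy: proof of Theorem 3

Assume $\mathsf{BP}+\mathsf{DC}_{\mathbb R}$; then $\mathsf{AC}_\omega(\mathbb R)$ holds (Section 2). If $\mathsf{AD}^{\mathsf W}_\xi$ holds for some countable $\xi>1$, then $\mathsf{SLO}^{\mathsf W}$ holds by Theorem 2(b), and $\mathsf{AD}^{\mathsf W}$ follows by Andretta's theorem. This is the first assertion, and it answers the question of Section 2 affirmatively for every countable $\xi>1$.

For the equivalences: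

- $\mathsf{AD}^{\mathsf W}\Rightarrow\mathsf{AD}^{\mathsf W}_\xi$ for all countable $\xi>1$ is the Corollary quoted in Section 2;
- $\mathsf{AD}^{\mathsf W}_\xi\Rightarrow\mathsf{SLO}^{\mathsf W}$, for any one $\xi$, is Theorem 2(b);
- $\mathsf{AD}^{\mathsf W}\Rightarrow\mathsf{SLO}^{\mathsf W}$ is Proposition 0;
- $\mathsf{SLO}^{\mathsf W}\Rightarrow\mathsf{SLO}^{\mathcal F}$ whenever $\mathcal F$ contains all continuous functions, because then $A\le_{\mathsf W}B$ implies $A\le_{\mathcal F}B$;
- $\mathsf{SLO}^{\mathcal F}\Rightarrow\mathsf{SLO}^{\mathsf W}$, for any one $\mathcal F$ of $\boldsymbol\Sigma^0_\eta$-measurable functions with $\eta<\omega_1$ fixed, is Theorem 2(a);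
- $\mathsf{SLO}^{\mathsf W}\Rightarrow\mathsf{AD}^{\mathsf W}$ is Andretta's theorem. $\square$

$\mathsf{BP}$ and full $\mathsf{DC}_{\mathbb R}$ entered only through Andretta's theorem; everything up to $\mathsf{SLO}^{\mathsf W}$ used at most $\mathsf{AC}_\omega(\mathbb R)$.

## 12. No Borel $J$ tames all Borel functions

The bound $\eta<\omega_1$ in Theorem 1 cannot be dropped in the following sense: no Borel $J$ satisfies the conclusion of Theorem 1, even with $g$ merely continuous, for all Borel $f$. Suppose $J$ did. Taming $f=\mathrm{id}$ gives a continuous $G$ with $J\circ G=\mathrm{id}$. Let $h$ be the discontinuous function (1), and put $f=G\circ h\circ J$. This $f$ is Borel: it takes only the two values $G(0^\infty)$ and $G(1^\infty)$, the first exactly on the Borel set $J^{-1}(\{0^\infty\})$. But whenever $J\circ g=\mathrm{id}$,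
$$J\circ f\circ g=(J\circ G)\circ h\circ(J\circ g)=h,$$
which is discontinuous. This is a contradiction. So the method above does not decide the case of all Borel reductions, about which nothing is claimed here.
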